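# Retracts of $G^{\#}$: which subgroups survive in the Bohr topology

## 1. Direct summands are retracts

All groups in these notes are abelian, $\mathbb T=\mathbb R/\mathbb Z$ is the circle group, and $\|t\|$ denotes the distance from $t\in\mathbb T$ to $0$.

**Definition (Bohr topology).** The Bohr topology on a group $G$ is the initial topology with respect to all homomorphisms $G\to\mathbb T$, that is, the topology induced by the canonical embedding $G\hookrightarrow\mathbb T^{\mathrm{Hom}(G,\mathbb T)}$. We write $G^{\#}$ for $G$ with this topology. Equivalently, it is the largest totally bounded group topology on $G$.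

Concretely, the sets
$$\{y\in G:\|\varphi_i(y)\|<\delta,\ i=1,\dots,l\},\qquad \varphi_i\in\mathrm{Hom}(G,\mathbb T),\ \delta>0,$$
form a base of neighborhoods of $0$. As a subgroup of a power of $\mathbb T$, $G^{\#}$ is a topological group, so the neighborhoods of $z$ are the sets $z+U$ with $U$ a neighborhood of $0$.

An example of how small sets look: if $G$ is infinite, $G^{\#}$ is not discrete. Given $\varphi_1,\dots,\varphi_l$ and $\delta$, cut $\mathbb T$ into finitely many arcs of length less than $\delta$. By the pigeonhole principle two distinct elements $x,y$ of $G$ have $\varphi_i(x),\varphi_i(y)$ in a common arc for every $i$, and then $x-y\ne0$ lies in the basic neighborhood above. This pigeonhole argument will return in a sharper form.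

We need four facts, all immediate.

1. Every homomorphism $f:A\to B$ is continuous $A^{\#}\to B^{\#}$, because $\varphi\circ f\in\mathrm{Hom}(A,\mathbb T)$ for each $\varphi\in\mathrm{Hom}(B,\mathbb T)$.
2. For $H\le G$ the subspace topology that $H$ gets from $G^{\#}$ is that of $H^{\#}$. Indeed $\mathbb T$ is divisible, so every homomorphism $H\to\mathbb T$ extends to $G$; the restrictions of the characters of $G$ are thus exactly the characters of $H$.
3. A homomorphism $A\to\mathbb Z/m$ is continuous from $A^{\#}$ to the discrete group $\mathbb Z/m$, because $\mathbb Z/m$ embeds in $\mathbb T$ as a finite, hence discrete, subgroup.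
4. $G^{\#}$ is Hausdorff and Tychonoff. If $x\neq0$, some homomorphism $\langle x\rangle\to\mathbb T$ is nonzero at $x$, and it extends to $G$. So characters separate points, and $G^{\#}$ is a subspace of a compact Hausdorff space. In particular finite subsets of $G^{\#}$ are closed and discrete.

**Definition (retract).** A subset $R\subseteq G^{\#}$ is a retract of $G^{\#}$ if there is a continuous map $r:G^{\#}\to R$, with $R$ carrying the subspace topology, such that $r(x)=x$ for all $x\in R$.

The map $r$ need not be a homomorphism. When it can be chosen to be one, there is nothing to do: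

**Proposition 1.** If $H$ is a direct summand of $G$, then $H$ is a retract of $G^{\#}$.

*Proof.* A projection $G\to H$ is a homomorphism, so it is continuous $G^{\#}\to H^{\#}$ by fact 1. By fact 2, $H^{\#}$ is $H$ with the subspace topology. The projection is the identity on $H$. $\square$

For instance, if $G=\bigoplus_\omega\mathbb Z/p$, every subgroup is a subspace over $\mathbb F_p$, hence a summand, hence a retract. What changes when $H$ is not a summand? The smallest examples are reassuring.

- $H=2(\mathbb Z/4)$ in $G=\mathbb Z/4$ is not a summand, but $G^{\#}$ is finite and Hausdorff, hence discrete, so every map $G\to H$ is continuous and $H$ is a retract.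
- $H=2\mathbb Z$ in $G=\mathbb Z$ is not a summand. By fact 3 applied to $\mathbb Z\to\mathbb Z/2$, both cosets of $2\mathbb Z$ are clopen in $\mathbb Z^{\#}$. The map $r(x)=x$ for $x$ even, $r(x)=x-1$ for $x$ odd is a translation on each of two clopen pieces, so it is continuous: $2\mathbb Z$ is a retract.

Every subgroup of $G^{\#}$ is known to be closed, so there is no cheap topological obstruction either. The question, taken from Dikran Dikranjan, "van Douwen's problems related to the Bohr topology", arXiv:math/0204120 (2002), is this: for every abelian group $G$ and every $H\le G$, is $H$ a retract of $G^{\#}$?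

The answer is no: $2G$ is not a retract of $G^{\#}$ when $G=\bigoplus_\omega\mathbb Z/4$, nor when $G=\bigoplus_\omega\mathbb Z$. These are the two small examples above, repeated infinitely often.

## 2. Finite defects do no harm

Before the obstruction, let us see how far the easy case stretches.

**Proposition 2.** Let $H\le G$ be any subgroup such that some finite-index subgroup $H_0\le H$ is a direct summand of $G$. Then $H$ is a retract of $G^{\#}$.

*Proof.* Write $G=H_0\oplus K$. By the modular law $H=H_0\oplus B$ with $B=H\cap K\cong H/H_0$ finite.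

**Step 1: retract $K^{\#}$ onto the finite group $B$.** We claim that there is a continuous $\sigma:K^{\#}\to B$ ($B$ discrete) with $\sigma|_B=\mathrm{id}$. We first map $K$ to a countable group without moving $B$, then use that countable Tychonoff spaces have many clopen sets.

Let $D$ be a divisible hull of $K$. Its torsion part is a direct sum of Prüfer groups $\mathbb Z(p^\infty)$. The finite group $B$ lies in the sum $J$ of finitely many of these. Since $J$ is divisible, it is a direct summand of $D$. Restricting a projection $D\to J$ to $K$ gives a homomorphism $\kappa:K\to J$ that is the identity on $B$.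

The space $J^{\#}$ is countable and Tychonoff. Let $b\in B$. The finite set $B\setminus\{b\}$ is closed, so there is a continuous $f:J^{\#}\to[0,1]$ with $f(b)=0$ and $f=1$ on $B\setminus\{b\}$. As $f(J)$ is countable, we can choose $c\in(0,1)\setminus f(J)$. Then $U_b=\{f<c\}=\{f\le c\}$ is clopen, and $U_b\cap B=\{b\}$.

Enumerate $B=\{b_1,\dots,b_l\}$ and put
$$V_i=U_{b_i}\setminus\bigcup_{1\le i'<i}U_{b_{i'}}\quad(2\le i\le l),\qquad V_1=J\setminus\bigcup_{i\ge2}V_i .$$
For $2\le i'<i$ we have $V_{i'}\subseteq U_{b_{i'}}$, which is removed from $V_i$, so the $V_i$ form a clopen partition of $J^{\#}$. For $i\ge2$ we have $b_i\in V_i$, because $b_i\notin U_{b_{i'}}$ for $i'\ne i$. Also $b_1\in V_1$, because $b_1\notin U_{b_i}$ for $i\ge2$. The map $J^{\#}\to B$ sending $V_i$ to $b_i$ is continuous and fixes $B$; its composition with $\kappa$ is $\sigma$.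

**Step 2: put the pieces together.** Define $r(h_0+x)=h_0+\sigma(x)$ for $h_0\in H_0$, $x\in K$. The projections $G^{\#}\to H_0^{\#}$ and $G^{\#}\to K^{\#}$ are continuous, $\sigma$ is continuous, and addition in $H^{\#}$ is continuous; so $r:G^{\#}\to H^{\#}$ is continuous. On $H=H_0\oplus B$ it is the identity. $\square$

An example in which $r$ cannot be a homomorphism: $G=\mathbb Z(p^\infty)$ and $H\cong\mathbb Z/p$ its subgroup of order $p$. A summand of a divisible group is divisible, so $H$ is not a summand; but Proposition 2 with $H_0=0$ says that $H$ is a retract. Thus the failure of algebraic splitting alone proves nothing, and we need an obstruction that sees nonlinear maps.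

## 3. The groups $(H\cap p^kG)/p^kH$

If $H$ is a summand of $G$, then an element of $H$ divisible by $p^k$ in $G$ is divisible by $p^k$ in $H$ (project the quotient to $H$). So the group $(H\cap p^kG)/p^kH$ vanishes for summands, and it measures the failure of splitting. In the examples: for $2(\mathbb Z/4)\le\mathbb Z/4$ and $p^k=2$ it is $2(\mathbb Z/4)$, of order $2$; for $2\mathbb Z\le\mathbb Z$ and $p^k=2$ it is $2\mathbb Z/4\mathbb Z$; for $2G\le G=\bigoplus_\omega\mathbb Z/4$ it is $2G$, which is infinite. The main results say that infinitude here is an obstruction.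

**Theorem A.** Let $G$ be an abelian group and $H\le G$. If $H$ is a retract of $G^{\#}$, then $(H\cap p^kG)/p^kH$ is finite for every prime $p$ and every $k\ge1$.

**Corollary.** Let $p$ be a prime, let $G=\bigoplus_\omega\mathbb Z/p^2$ or $G=\bigoplus_\omega\mathbb Z$, and let $H=pG$. Then $(H\cap pG)/pH=pG/p^2G$ is infinite, so $H$ is not a retract of $G^{\#}$.

**Theorem B.** Let $H$ be a subgroup of bounded exponent of an arbitrary abelian group $G$. The following are equivalent:

1. $H$ is a retract of $G^{\#}$;
2. $(H\cap p^kG)/p^kH$ is finite for all primes $p$ and all $k\ge1$;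
3. some finite-index subgroup $H_0\le H$ is a direct summand of $G$.

The implications 1⇒2 and 3⇒1 hold for every $H$, bounded or not.

**Theorem C.** If $G$ contains a copy of $\bigoplus_\omega\mathbb Z$ or of $\bigoplus_\omega\mathbb Z/p^2$ for some prime $p$, then some subgroup of $G$ is not a retract of $G^{\#}$. If $G$ has bounded exponent, then every subgroup of $G$ is a retract of $G^{\#}$ if and only if $pG_p$ is finite for every prime $p$, where $G_p$ is the $p$-primary component.

The implication 3⇒1 is Proposition 2, and the corollary follows from Theorem A because in both cases $pG/p^2G\cong\bigoplus_\omega\mathbb Z/p$. Most of the work is Theorem A.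

## 4. Balanced elements, and a coordinatewise attempt

To show that a map is discontinuous we need a supply of elements of small Bohr neighborhoods. Let
$$F=\bigoplus_{n\in\mathbb N}\mathbb Z e_n ,\qquad \mathbb N=\{0,1,2,\dots\}.$$

**Definition (balanced).** Let $\mathcal P$ be a finite partition of $\mathbb N$. An element $y=\sum_xn_xe_x\in F$ is $\mathcal P$-balanced if $\sum_{x\in P}n_x=0$ for every $P\in\mathcal P$.

For example, if $\mathcal P$ is the partition into even and odd numbers, then $2e_0-e_2-e_4$ is $\mathcal P$-balanced, and so is $2e_0-e_2-e_4+e_1-e_3$, while $e_0-e_1$ is not.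

**Lemma 3.** For every neighborhood $U$ of $0$ in $F^{\#}$ and every $M\ge1$ there is a finite partition $\mathcal P$ of $\mathbb N$ such that every $\mathcal P$-balanced $y=\sum n_xe_x$ with $\sum|n_x|\le M$ lies in $U$.

*Proof.* Shrinking $U$, we may assume $U=\{y:\|\varphi_i(y)\|<\delta,\ i\le l\}$ with $\varphi_i\in\mathrm{Hom}(F,\mathbb T)$. Cut $\mathbb T$ into finitely many arcs of length less than $\delta/M$, and let $\mathcal P$ be the partition of $\mathbb N$ according to which arcs contain $\varphi_1(e_x),\dots,\varphi_l(e_x)$. For each nonempty cell $P$ pick $x_P\in P$. If $y$ is balanced, then $\sum_{x\in P}n_x\varphi_i(e_{x_P})=0$ for each $P$, so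
$$\varphi_i(y)=\sum_P\sum_{x\in P}n_x\bigl(\varphi_i(e_x)-\varphi_i(e_{x_P})\bigr).$$
Each difference has norm less than $\delta/M$ and $\sum|n_x|\le M$, so $\|\varphi_i(y)\|<\delta$ (trivially if $y=0$). $\square$

Now let $G=\bigoplus_{n}(\mathbb Z/4)g_n$ and $H=2G$. The first map to try is coordinatewise: choose $f:\mathbb Z/4\to\{0,2\}$ with $f(0)=0$, $f(2)=2$, and arbitrary values at $1$ and $3$, and set $r(\sum c_ng_n)=\sum f(c_n)g_n$. This fixes $H$. It is never continuous at $0$. To see this, write $f(3)=2b$ with $b\in\{0,1\}$, and let $\chi:H\to\mathbb Z/2$ be the homomorphism $\chi(\sum 2c_ng_n)=\sum c_n$, which is continuous on $H^{\#}$ by fact 3. If $r$ were continuous at $0$, there would be a neighborhood $U$ of $0$ in $G^{\#}$ with $\chi r(U)=\{0\}$. Let $\pi:F\to G$, $e_n\mapsto g_n$, and apply Lemma 3 to $\pi^{-1}(U)$ and $M=4$. Some cell $P$ is infinite; pick $t_1<t_2<t_3$ in $P$. Then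
$$y=2e_{t_1}-e_{t_2}-e_{t_3}$$
is balanced of norm $4$, so $\pi(y)\in U$. But $r(\pi(y))=2g_{t_1}+2b(g_{t_2}+g_{t_3})$, whence $\chi r(\pi(y))=1+2b=1\ne0$. If $f=f_n$ is allowed to depend on $n$, the same argument works: infinitely many $n$ share the same $b$, and we pick $t_1,t_2,t_3$ among these and in one cell.

The arithmetic heart is visible here: the single term $2e_{t_1}$ is balanced by two terms that the map treats alike, so these contribute an even amount, while $2e_{t_1}$ contributes $1$.

## 5. From three terms to eight

For an arbitrary retraction $r$ two things go wrong. First, the coordinate of $r(\pi(y))$ at $t_1$ may depend on all of $t_1,t_2,t_3$, and $r(\pi(y))$ may have nonzero coordinates outside $\{t_1,t_2,t_3\}$. Ramsey's theorem will tame this: after passing to an infinite index set, the coordinate at $t_i$ depends only on the position $i$, and the coordinate at a point strictly between $t_i$ and $t_{i+1}$ depends only on $i$.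

The second difficulty is fatal for the three-term pattern. We used that the coordinate of $r(\pi(y))$ at $t_1$ is $2$. For a general $r$ we know values only on $H$, and $\pi(y)\notin H$. We would have to carry a known value from $H$ to $\pi(y)$ by continuity, and the natural way is to write
$$y=z+u,\qquad z=2e_{t_1}-2e_{t_2},\qquad u=e_{t_2}-e_{t_3}.$$
The value $r(\pi(z))=\pi(z)$ is known. Continuity at $\pi(z)$ gives a neighborhood $U$ of $0$, and Lemma 3 gives a partition $\mathcal P$; but $\mathcal P$ is obtained after $t_2$ is fixed, and to make $u$ balanced we need $t_3$ in the cell of $t_2$. Nothing prevents that cell from being $\{t_2\}$. The argument stops there.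

The way past this is a pattern that can be small in two different ways. The correction $u$ must consist of fresh indices and be balanced by itself, so that $z+u$ is near $z$ and the retraction property is felt; yet the same pattern, with its indices distributed differently among cells, must also be near $0$. In the case $p=2$, $k=1$ the pattern is
$$y(t)=2e_{t_1}-2e_{t_2}+e_{t_3}+e_{t_4}+e_{t_5}-e_{t_6}-e_{t_7}-e_{t_8}.$$

- With $t_1,t_2$ fixed and $t_3,\dots,t_8$ in one cell, it is near $2e_{t_1}-2e_{t_2}$, whose image under $r\circ\pi$ is known.
- With $t_1$ and two of $t_6,t_7,t_8$ in one cell, and the other five in another, the sums are $2-1-1=0$ and $-2+3-1=0$, so it is near $0$.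

After Ramsey the relevant coefficients are the same in both regimes. If $\mu_i\in\mathbb Z/2$ denotes the net contribution of position $i$ (made precise below), the second regime will give
$$\mu_1+\mu_6+\mu_7=\mu_1+\mu_6+\mu_8=\mu_1+\mu_7+\mu_8=0,$$
so $\mu_6=\mu_7=\mu_8=\alpha$ and $\mu_1=-2\alpha=0$, while the first regime gives $\mu_1=1$. There are three negative unit terms, rather than two, so that two of them can be selected in several ways; with only one choice we could not conclude that the $\mu_i$ agree.

## 6. The key lemma

We now carry this out over the free group $F$. Compared with the example, $2$ becomes $p^k$ and the target becomes a sum of copies of $\mathbb Z/p^{j+1}$.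

**Lemma 4.** Let $p$ be a prime, $0\le j<k$, and $W=\bigoplus_{n\in\mathbb N}(\mathbb Z/p^{j+1})w_n$. There is no continuous $\rho:F^{\#}\to W^{\#}$ such that
$$\rho\Bigl(p^k\sum c_ne_n\Bigr)=p^j\sum c_nw_n\quad\text{for all }\sum c_ne_n\in F. \tag{1}$$

*Proof.* Suppose $\rho$ exists. Put
$$q=p^k,\qquad m=p^{j+1},\qquad N=q+1,\qquad s=2+2N .$$
For $v\in W$ let $v(x)\in\mathbb Z/m$ be the coefficient of $w_x$ in $v$. For $t=\{t_1<\dots<t_s\}\subset\mathbb N$ let
$$y(t)=q\,e_{t_1}-q\,e_{t_2}+\sum_{i=3}^{N+2}e_{t_i}-\sum_{i=N+3}^{s}e_{t_i}.$$
There are $N$ positive and $N$ negative unit terms. For $p=2$, $k=1$ this is the eight-term pattern.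

**Step 1: make the coefficients of $\rho(y(t))$ depend only on position.** Recall Ramsey's theorem: if the $s$-element subsets of an infinite set are colored with finitely many colors, there is an infinite subset all of whose $s$-element subsets have the same color. Write $[\mathbb N]^s$ for the set of $s$-element subsets of $\mathbb N$.

Color $t\in[\mathbb N]^s$ by the tuple $\bigl(\rho(y(t))(t_i)\bigr)_{i\le s}$, with at most $m^s$ colors. Color $u=\{u_1<\dots<u_{s+1}\}\in[\mathbb N]^{s+1}$ by $\bigl(\rho(y(u\setminus\{u_i\}))(u_i)\bigr)_{i\le s+1}$, with at most $m^{s+1}$ colors. Applying Ramsey's theorem to the first coloring and then, inside the resulting set, to the second, we get an infinite $A\subseteq\mathbb N$ on which both are constant.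

Let $(\varepsilon_1,\dots,\varepsilon_s)$ be the constant color of the first coloring and $(\gamma_0,\dots,\gamma_s)$ that of the second. If $t\in[A]^s$ and $x\in A$ satisfies $t_i<x<t_{i+1}$, then $x$ is the $(i+1)$st element of $u=t\cup\{x\}$, and $u\setminus\{x\}=t$. So for all $t\in[A]^s$:

- $\rho(y(t))(t_i)=\varepsilon_i$ for $1\le i\le s$;
- $\rho(y(t))(x)=\gamma_i$ for every $x\in A$ with $t_i<x<t_{i+1}$, where $0\le i\le s$, $t_0=-\infty$, $t_{s+1}=\infty$.

Since $\rho(y(t))$ has finite support and infinitely many $x\in A$ exceed $t_s$, we have $\gamma_s=0$.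

**Step 2: use continuity at a point where $\rho$ is known, to get $\varepsilon_1=p^j$ and $\gamma_1=0$.** Fix $t_1<x<t_2$ in $A$ and let $z=q(e_{t_1}-e_{t_2})$. By (1), $\rho(z)=p^j(w_{t_1}-w_{t_2})$, so $\rho(z)(t_1)=p^j$ and $\rho(z)(x)=0$. The maps $v\mapsto v(t_1)$ and $v\mapsto v(x)$ are homomorphisms $W\to\mathbb Z/m$, hence continuous from $W^{\#}$ to a discrete group. By continuity of $\rho$ at $z$ there is a neighborhood $U$ of $0$ in $F^{\#}$ such that
$$\rho(z+u)(t_1)=p^j,\qquad \rho(z+u)(x)=0\qquad\text{for all }u\in U.$$
Apply Lemma 3 to $U$ and $M=2N$ to get $\mathcal P$. Since $\mathcal P$ is finite, some cell $P$ has $P\cap A$ infinite; choose $t_2<t_3<\dots<t_s$ with $t_3,\dots,t_s\in P\cap A$. Then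
$$u=\sum_{i=3}^{N+2}e_{t_i}-\sum_{i=N+3}^{s}e_{t_i}$$
has $N$ coefficients $+1$ and $N$ coefficients $-1$, all in $P$. So it is $\mathcal P$-balanced of norm $2N$, and $u\in U$. Since $z+u=y(t)$ with $t\in[A]^s$, and $x\in A$ lies between $t_1$ and $t_2$, Step 1 gives $\varepsilon_1=p^j$ and $\gamma_1=0$.

**Step 3: build a character that reads off the positions and is not disturbed by the gaps.** We want a homomorphism $\chi:W\to\mathbb Z/m$ of the form $\chi(v)=\sum_xd(x)v(x)$ that selects a prescribed set of positions in $t$. The danger is the coefficients $\gamma_i$, which occur at all points of $A$ between $t_i$ and $t_{i+1}$, in uncontrolled number. The remedy is to let the values of $d$ on $A$ come in pairs with sum zero.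

Enumerate $A=\{a_0<a_1<\dots\}$. Let $\theta(n)=1$ for even $n$ and $\theta(n)=0$ for odd $n$. Define $d:\mathbb N\to\mathbb Z/m$ by
$$d(a_{2n})=\theta(n),\qquad d(a_{2n+1})=-\theta(n),\qquad d=0\text{ off }A,$$
and let $\chi(v)=\sum_xd(x)v(x)$; the sum is finite because $v$ has finite support.

Take $t$ with $t_i=a_{2n_i}$, $n_1<\dots<n_s$. For $1\le i<s$ the points of $A$ strictly between $t_i$ and $t_{i+1}$ are $a_{2n_i+1},a_{2n_i+2},\dots,a_{2n_{i+1}-1}$. After the first, they group into pairs $a_{2n},a_{2n+1}$ with $n_i<n<n_{i+1}$, on which $d$ sums to $0$. So the sum of $d$ over this gap is $d(a_{2n_i+1})=-\theta(n_i)$. The points of $A$ below $t_1$ are $a_0,\dots,a_{2n_1-1}$, which pair off completely, so $d$ sums to $0$ there. Above $t_s$ the coefficients of $\rho(y(t))$ on $A$ are $\gamma_s=0$. Therefore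
$$\chi(\rho(y(t)))=\sum_{i=1}^s\varepsilon_i\theta(n_i)-\sum_{i=1}^{s-1}\gamma_i\theta(n_i).$$
Put $\mu_i=\varepsilon_i-\gamma_i$ for $1\le i\le s$. As $\gamma_s=0$,
$$\chi(\rho(y(t)))=\sum_{i=1}^s\mu_i\,\theta(n_i). \tag{2}$$
The gaps thus contribute only through $\mu_i$; this is why Step 2 had to determine $\gamma_1$ along with $\varepsilon_1$.

**Step 4: use continuity at $0$, with the indices distributed over two cells.** By (1) with all $c_n=0$ we have $\rho(0)=0$. Since $\chi$ is continuous into the discrete group $\mathbb Z/m$, there is a neighborhood $U$ of $0$ in $F^{\#}$ with $\chi\rho(U)=\{0\}$. Apply Lemma 3 to $U$ and $M=2q+2N$ to get $\mathcal P$. Since $\mathcal P$ is finite, there are cells $P,Q$, possibly equal, such that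
$$P'=P\cap\{a_{2n}:n\text{ even}\}\quad\text{and}\quad Q'=Q\cap\{a_{2n}:n\text{ odd}\}$$
are infinite.

Let $T\subset\{N+3,\dots,s\}$ with $|T|=q$, and put $S=\{1\}\cup T$. As $P'$ and $Q'$ are infinite, we can choose $t_1<t_2<\dots<t_s$ one after another with $t_i\in P'$ for $i\in S$ and $t_i\in Q'$ for $i\notin S$. The coefficients of $y(t)$ at positions in $S$ sum to $q-q=0$. Those at the other positions sum to $-q+N-(N-q)=0$. Hence $y(t)$ is $\mathcal P$-balanced, whether or not $P=Q$, and its norm is $2q+2N$. So $y(t)\in U$ and $\chi\rho(y(t))=0$. Since $\theta(n_i)=1$ exactly for $i\in S$, (2) becomes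
$$\mu_1+\sum_{i\in T}\mu_i=0\qquad\text{for every }T\subset\{N+3,\dots,s\}\text{ with }|T|=q. \tag{3}$$

**Step 5: compare.** The block $\{N+3,\dots,s\}$ has $N=q+1$ elements. Given two of its elements $a\neq b$, let $T$ be the block without $a$ and $T'$ the block without $b$. Subtracting (3) for $T$ and $T'$ gives $\mu_b-\mu_a=0$. So $\mu_i$ has a constant value $\alpha$ on the block, and (3) gives
$$\mu_1=-q\alpha=-p^k\alpha=0\quad\text{in }\mathbb Z/p^{j+1},$$
because $k\ge j+1$. But Step 2 gives $\mu_1=\varepsilon_1-\gamma_1=p^j\ne0$ in $\mathbb Z/p^{j+1}$, a contradiction. $\square$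

Note where $j<k$ was used: $p^k$ vanishes in $\mathbb Z/p^{j+1}$ while $p^j$ does not.

## 7. Theorem A: finding $F$ and $W$ around $H$

Let $r:G^{\#}\to H$ be a retraction, and suppose that $X/p^kH$ is infinite, where $X=H\cap p^kG$. We want a homomorphism into $G$ from $F$ and one from $H$ to $W$ so that sandwiching $r$ between them gives a map forbidden by Lemma 4.

**Step 1: locate the level $j$ at which the infinitude lives.** Let $X_i=X\cap p^iH$ for $0\le i\le k$. Then $X_0=X$, and $X_k=p^kH$ since $p^kH\subseteq X$. The quotient $X_0/X_k$ is infinite, so for some $0\le j<k$ the group $X_j/X_{j+1}$ is infinite. The natural map $X_j\to p^jH/p^{j+1}H$ has kernel $X_j\cap p^{j+1}H=X_{j+1}$, so $X_j/X_{j+1}$ embeds in the $\mathbb F_p$-vector space $p^jH/p^{j+1}H$. Being infinite, its image has infinite dimension. Choose $x_n\in X_j$ $(n\in\mathbb N)$ whose images there are linearly independent over $\mathbb F_p$, and write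
$$x_n=p^ju_n=p^kg_n,\qquad u_n\in H,\ g_n\in G.$$

As an illustration, let $G=\bigoplus_\omega\mathbb Z/p^3$, $H=pG$, $k=2$. Then $X=p^2G$, $pH=p^2G$, and $p^2H=0$. So $X_0=X_1=p^2G$ and $X_2=0$, and we are forced to take $j=1$. With the standard generators $g_n$ we may take $u_n=pg_n$ and $x_n=p^2g_n$.

**Step 2: the $u_n$ are independent modulo $p^{j+1}H$.** Let $\bar H=H/p^{j+1}H$ and $L=\langle\bar u_n:n\in\mathbb N\rangle\le\bar H$. We show that $L$ is a free $\mathbb Z/p^{j+1}$-module on the $\bar u_n$. Suppose that $\sum c_n\bar u_n=0$, a finite sum with integers $c_n$ not all divisible by $p^{j+1}$. Let $p^i$ be the largest power of $p$ dividing all $c_n$; so $i\le j$. Multiplying $\sum c_nu_n\in p^{j+1}H$ by $p^{j-i}$ gives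
$$\sum\frac{c_n}{p^i}\,p^ju_n=\sum\frac{c_n}{p^i}\,x_n\in p^{j+1}H,$$
and some $c_n/p^i$ is prime to $p$. This contradicts the independence of the images of the $x_n$ in $p^jH/p^{j+1}H$.

**Step 3: a homomorphism $\Phi:H\to W$ with $\Phi(u_n)=w_n$.** Let $W=\bigoplus_n(\mathbb Z/p^{j+1})w_n$. By Step 2 there is a homomorphism $L\to W$ with $\bar u_n\mapsto w_n$. To extend it to $\bar H$ we use that $W$ is an injective $\mathbb Z/p^{j+1}$-module: the ring $\mathbb Z/p^{j+1}$ is Noetherian and self-injective, so its free modules are injective. One can also check it directly with Baer's criterion. Every ideal of the ring is generated by some $p^i$ with $0\le i\le j+1$. A module homomorphism $f$ from this ideal to $W$ sends $p^i$ to an element killed by $p^{j+1-i}$. In $\mathbb Z/p^{j+1}$ such elements are multiples of $p^i$; so, coordinate by coordinate, $f(p^i)=p^iw$ for some $w\in W$, and $1\mapsto w$ extends $f$ to the whole ring.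

Composing an extension $\bar H\to W$ with $H\to\bar H$ gives a homomorphism $\Phi:H\to W$ with $\Phi(u_n)=w_n$, hence $\Phi(x_n)=p^jw_n$.

**Step 4: sandwich the retraction.** Let $\pi:F\to G$ be the homomorphism with $\pi(e_n)=g_n$, and let $\rho=\Phi\circ r\circ\pi$. Here $\pi:F^{\#}\to G^{\#}$ and $\Phi:H^{\#}\to W^{\#}$ are continuous by fact 1, and $r:G^{\#}\to H^{\#}$ is continuous by fact 2, so $\rho:F^{\#}\to W^{\#}$ is continuous. Since $\pi(p^k\sum c_ne_n)=\sum c_nx_n$ lies in $H$, it is fixed by $r$, and
$$\rho\Bigl(p^k\sum c_ne_n\Bigr)=\Phi\Bigl(r\Bigl(\sum c_nx_n\Bigr)\Bigr)=\Phi\Bigl(\sum c_nx_n\Bigr)=p^j\sum c_nw_n .$$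
This contradicts Lemma 4, and Theorem A is proved. $\blacksquare$

With the corollary, the answer to the question is negative, already for countable $G$, and even with $H\cong G$ (in the case $G=\bigoplus_\omega\mathbb Z$).

## 8. Bounded subgroups: Theorem B

In Theorem B, 1⇒2 is Theorem A and 3⇒1 is Proposition 2. What remains is algebra: 2⇒3 for bounded $H$.

**Definition (pure subgroup).** A subgroup $H_0\le G$ is pure if $H_0\cap lG=lH_0$ for every $l\ge1$.

For example, direct summands are pure, whereas $2(\mathbb Z/4)$ is not pure in $\mathbb Z/4$, since $2\in 2(\mathbb Z/4)$ is divisible by $2$ in $\mathbb Z/4$ but $2\cdot 2(\mathbb Z/4)=0$. We use two textbook theorems. A group of bounded exponent is a direct sum of cyclic groups (Prüfer–Baer). A bounded pure subgroup is a direct summand (Kulikov; Fuchs, *Infinite Abelian Groups* I, Thm. 27.5).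

*Proof of 2⇒3.* Let $nH=0$ with $n\ge1$. The plan is to absorb all failures of purity into a finite summand of $H$ and discard it.

**Step 1: condition 2 gives finiteness for all divisors of $n$.** Let $d\mid n$, $d=\prod p^{k_p}$. Consider the natural map
$$(H\cap dG)/dH\to\prod_{p\mid d}(H\cap p^{k_p}G)/p^{k_p}H .$$
It is injective because $\bigcap_{p\mid d}p^{k_p}H=dH$. This equality follows by induction from the case of coprime $a,b$: if $x=ax'=bx''$ with $x',x''\in H$ and $1=\lambda a+\nu b$, then $x=\lambda ax+\nu bx=ab(\lambda x''+\nu x')\in abH$. By condition 2 the product is finite, so $(H\cap dG)/dH$ is finite (for $d=1$ it is $0$).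

**Step 2: put the defects in a finite summand.** For each $d\mid n$ choose a finite set of representatives of the cosets of $dH$ in $H\cap dG$, and let $B\le H$ be the subgroup generated by all of these. It is finitely generated and bounded, hence finite. By Prüfer–Baer $H$ is a direct sum of cyclic groups, which are finite because $nH=0$, and $B$ lies in the sum $E$ of finitely many of them. So $H=E\oplus H_0$ with $E$ finite and $B\le E$.

**Step 3: $H_0$ is pure in $G$.** First let $d\mid n$ and $h\in H_0\cap dG$. Then $h=dh'+b$ with $h'\in H$ and $b\in B\le E$. Applying the projection $H\to H_0$ along $E$, which fixes $h$ and kills $b$, we get $h\in dH_0$.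

Now let $l\ge1$ be arbitrary and put $d=\gcd(l,n)$. Writing $d=\lambda l+\nu n$ and using $nH_0=0$, we get $dH_0\subseteq lH_0$, and $lH_0\subseteq dH_0$ since $d\mid l$. So $dH_0=lH_0$, and
$$H_0\cap lG\subseteq H_0\cap dG=dH_0=lH_0 .$$
The reverse inclusion is clear.

**Step 4: conclude.** $H_0$ is a bounded pure subgroup, hence a direct summand of $G$, and its index in $H$ is $|E|<\infty$. $\blacksquare$

Boundedness cannot be dropped from 1⇒3. In Section 1 we saw that $2\mathbb Z$ is a retract of $\mathbb Z^{\#}$; but the only direct summands of $\mathbb Z$ are $0$ and $\mathbb Z$, and neither is a finite-index subgroup of $2\mathbb Z$. (Condition 2 holds there, since $2\mathbb Z/p^k2\mathbb Z$ is finite.) We make no claim that 2 implies 1 for unbounded $H$.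

## 9. Groups all of whose subgroups are retracts: Theorem C

**Step 1: subgroups that force a non-retract.** Let $A\le G$ with $A\cong\bigoplus_\omega\mathbb Z$ or $A\cong\bigoplus_\omega\mathbb Z/p^2$; in the first case take any prime $p$. Let $H=pA$. Then $H\subseteq pG$, so
$$(H\cap pG)/pH=pA/p^2A\cong\bigoplus_\omega\mathbb Z/p$$
is infinite. By Theorem A, $H$ is not a retract of $G^{\#}$. Note that nothing was needed about how $A$ sits in $G$.

**Step 2: bounded $G$ with some $pG_p$ infinite.** Write $G_p$ as a direct sum of cyclic groups of bounded orders. Then $pG_p$ is the direct sum of the multiples by $p$ of these summands, each of them finite, and nonzero only for a summand of order at least $p^2$. If $pG_p$ is infinite, infinitely many summands have order at least $p^2$, and each contains a copy of $\mathbb Z/p^2$. So $G$ contains $\bigoplus_\omega\mathbb Z/p^2$, and by Step 1 some subgroup is not a retract.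

**Step 3: bounded $G$ with every $pG_p$ finite.** Let $H\le G$; we verify condition 2 of Theorem B. Fix $p$ and $k\ge1$, and write $H=H_p\oplus H_{p'}$ and $G=G_p\oplus G_{p'}$, the $p$-parts and the prime-to-$p$ parts. Multiplication by $p$ is bijective on $H_{p'}$ and on $G_{p'}$. Hence $p^kH=p^kH_p\oplus H_{p'}$ and $p^kG=p^kG_p\oplus G_{p'}$, and comparing components,
$$H\cap p^kG=(H_p\cap p^kG_p)\oplus H_{p'} .$$
So $(H\cap p^kG)/p^kH\cong(H_p\cap p^kG_p)/p^kH_p$, a quotient of a subgroup of the finite group $pG_p$. It is finite. Since $H$ is bounded, Theorem B shows that $H$ is a retract of $G^{\#}$. $\blacksquare$
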